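
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem*{question}{Question}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Small quasiperiodically forced circle flows\\ that are not rotations reducible}


\begin{abstract}
For forcing frequencies $\omega=(1,\alpha)$ with $\alpha$ not super-Liouvillean, Krikorian, Wang, You and Zhou proved that a small analytic perturbation of a constant quasiperiodically forced circle flow is $C^\infty$ rotations reducible, provided its fibered rotation number is Diophantine relative to $\omega$. We show that this cannot be extended to all irrational $\alpha$, even if the smallness threshold may depend on $\alpha$. For a residual set of $\alpha$, there are arbitrarily small entire perturbations $f$ such that $(\omega,\tilde\rho+f)$ is not $C^1$ rotations reducible for any constant $\tilde\rho$, while the rotation number takes every real value as $\tilde\rho$ varies. The obstruction is that the derivatives of the flow along the fibers are unbounded.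 This comes from the dynamics over closed base orbits at rational frequencies extremely close to $\alpha$, and a Baire category argument carries it over to $\alpha$.
\end{abstract}

\section{Introduction}

\subsection{The question}

Write $\mathbb T^d=\mathbb R^d/\mathbb Z^d$, $\mathbb T=\mathbb T^1$ and $\mathbb N=\{1,2,\dots\}$. Let $\omega\in\mathbb R^d$ be rationally independent and let $f:\mathbb T\times\mathbb T^d\to\mathbb R$ be real analytic. The \emph{quasiperiodically forced circle flow} $(\omega,f)$ is the flow of
\[
\dot\theta=f(\theta,\varphi),\qquad \dot\varphi=\omega .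
\]
Its \emph{fibered rotation number} is $\rho(\omega,f)=\lim_{t\to\infty}\tilde\theta(t)/t$, where $\tilde\theta$ is a lift of the $\theta$-coordinate of a solution.

Let $\nu\in\{1,2,\dots,\infty,\omega\}$, where $C^\omega$ means real analytic. A \emph{$C^\nu$ fibered conjugacy} is a $C^\nu$ diffeomorphism of the form $(\theta,\varphi)\mapsto(h(\theta,\varphi),\varphi)$ in which every $h(\cdot,\varphi)$ is an orientation-preserving circle diffeomorphism. The flow is \emph{$C^\nu$ rotations reducible} if a $C^\nu$ fibered conjugacy takes it to a flow $(\omega,g(\varphi))$ with $g$ a $C^\nu$ function on $\mathbb T^d$. The new flow then rotates each fiber rigidly, at a speed that depends only on $\varphi$. The flow is \emph{$C^\nu$ linearizable} if some $C^\nu$ diffeomorphism of $\mathbb T\times\mathbb T^d$ conjugates it to a constant flow $(\omega,\hat\rho)$, $\hat\rho\in\mathbb R$.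

For a function $f$ with a bounded holomorphic extension to $\{|\operatorname{Im}\theta|<s,\ |\operatorname{Im}\varphi|<r\}$ let $\|f\|_{s,r}$ be the supremum of the modulus of the extension there. Now let $d=2$ and $\omega=(1,\alpha)$ with $\alpha$ irrational, which is equivalent to rational independence of $\omega$. Let $p_n/q_n$ be the convergents of $\alpha$, and put
\[
\widetilde U(\alpha)=\sup_{n>0}\frac{\ln\ln q_{n+1}}{\ln q_n}.
\]
The number $\alpha$ is \emph{super-Liouvillean} if $\widetilde U(\alpha)=\infty$. For $\gamma>0$ and $\tau>2$ let $DC_\omega(\gamma,\tau)$ be the set of $\rho\in\mathbb R$ such that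
\[
|\langle k,\omega\rangle+l\rho|\ \ge\ \frac{\gamma}{(|k|+|l|)^\tau}\qquad\text{for all }(k,l)\in\mathbb Z^2\times\mathbb Z,\ l\ne0 .
\]
The only property of the norm $|k|$ that we use is $|k|\ge|k_2|$.

Krikorian, Wang, You and Zhou \cite{KWYZ} proved the following. Let $\gamma,s,r>0$, $\tau>2$, and let $\alpha$ be irrational with $\widetilde U(\alpha)<\infty$. There is $\varepsilon>0$, depending on $\tau,\gamma,s,r$ and $\widetilde U(\alpha)$ but not otherwise on $\alpha$, such that for all $\tilde\rho\in\mathbb R$ and all real analytic $f$ with $\rho(\omega,\tilde\rho+f)\in DC_\omega(\gamma,\tau)$ and $\|f\|_{s,r}\le\varepsilon$: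
\begin{itemize}
\item[(a)] $(\omega,\tilde\rho+f)$ is $C^\infty$ rotations reducible;
\item[(b)] $(\omega,\tilde\rho+f)$ is a $C^\infty$ limit of $C^\omega$ linearizable quasiperiodically forced circle flows.
\end{itemize}
Whether these results hold for all rationally independent $\omega$ is raised in \cite{KWYZ} as an open question, where the form of the dependence of $\varepsilon$ on $\omega$ is not specified. We consider it for $d=2$, $\omega=(1,\alpha)$, and we allow $\varepsilon$ to depend on $\alpha$ in any way.

\begin{question}
Is it true that for every irrational $\alpha$, every $\gamma>0$, $\tau>2$ and $s,r>0$ there is $\varepsilon>0$ such that \textup{(a)} and \textup{(b)} hold for all $\tilde\rho\in\mathbb R$ and all real analytic $f:\mathbb T\times\mathbb T^2\to\mathbb R$ with $\|f\|_{s,r}\le\varepsilon$ and $\rho(\omega,\tilde\rho+f)\in DC_\omega(\gamma,\tau)$?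
\end{question}

\subsection{What to expect}

It is not obvious that the arithmetic of $\alpha$ should matter for (a). Write the vector field as $\rho+f$ with $f$ small and look for a fibered conjugacy $\theta+\eta(\theta,\varphi)$ to some $g(\varphi)$. The chain rule requires
\[
(\rho+f)(1+\partial_\theta\eta)+\sum_i\omega_i\,\partial_{\varphi_i}\eta=g(\varphi).
\]
If we drop the product $f\,\partial_\theta\eta$ and compare coefficients of $e^{2\pi i(l\theta+\langle k,\varphi\rangle)}$, then for $l\neq0$
\[
2\pi i\,\bigl(l\rho+\langle k,\omega\rangle\bigr)\,\hat\eta(l,k)=-\hat f(l,k),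
\]
while the terms with $l=0$ are absorbed by $g$. The condition $\rho\in DC_\omega(\gamma,\tau)$ controls exactly these divisors. The divisors $\langle k,\omega\rangle$, which carry the arithmetic of $\alpha$, do not appear. After this step, however, the main part of the vector field is the function $g(\varphi)$ and no longer a constant. To make it constant again one would have to solve $\sum_i\omega_i\partial_{\varphi_i}b=g-\int g$, and this does involve $\langle k,\omega\rangle$.

So the heuristics point both ways. It turns out that the arithmetic of $\alpha$ does matter: the answer to the Question is no.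

\subsection{Results}

Let $X$ be the space of functions $\mathbb T\times\mathbb T^2\to\mathbb R$ that extend to entire functions on $\mathbb C^3$, with the norms $\|\cdot\|_{n,n}$, $n\ge1$. It is a separable Fr\'echet space (Section~\ref{sec:space}). A set in a complete metric space is \emph{residual} if it contains a countable intersection of dense open sets; by Baire's theorem it is then dense. We write $\zeta(\cdot)$ for the Riemann zeta function.

\begin{theorem}\label{thm:answer}
There is a residual set of irrational $\alpha$ such that for all $\tau>2$, $0<\gamma<1/(16\,\zeta(\tau-1))$ and $s,r,\varepsilon>0$ there are $f\in X$ with $\|f\|_{s,r}\le\varepsilon$ and $\tilde\rho\in\mathbb R$ with $\rho(\omega,\tilde\rho+f)\in DC_\omega(\gamma,\tau)$, while $(\omega,\tilde\rho+f)$ is not even $C^1$ rotations reducible. Here $\omega=(1,\alpha)$. So \textup{(a)} fails, and the answer to the Question is negative.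
\end{theorem}

The stronger form is stated through a measure of distortion of the fibers. For $\omega\in\mathbb R^d$ (rationally independent or not), $\tilde\rho\in\mathbb R$ and $f\in C^1(\mathbb T\times\mathbb T^d)$ let $\Theta(t;\theta,\varphi)\in\mathbb R$ be the lifted $\theta$-component at time $t$ of the solution of $\dot\theta=\tilde\rho+f(\theta,\varphi)$, $\dot\varphi=\omega$ that starts at $(\theta,\varphi)$, with $\Theta(0;\theta,\varphi)=\theta$. Put
\[
J(\omega,\tilde\rho,f)=\sup_{t\in\mathbb R,\ \theta,\ \varphi}\partial_\theta\Theta(t;\theta,\varphi)\in[1,\infty].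
\]
If the flow is $C^1$ rotations reducible or $C^1$ linearizable, then $J<\infty$ (Lemma~\ref{lem:criterion}).

\begin{theorem}\label{thm:strong}
There is a nondecreasing $F:\mathbb N\to[1,\infty)$ with the following property. Let $\mathcal L_F$ be the set of irrational $\alpha$ with $|\alpha-p/q|<1/F(q)$ for infinitely many reduced fractions $p/q$. It is a dense $G_\delta$ in $\mathbb R$ and contains every irrational $\alpha$ with $q_{n+1}\ge F(q_n)$ for infinitely many $n$. For \emph{every} $\alpha\in\mathcal L_F$, with $\omega=(1,\alpha)$,
\[
\mathcal R_\alpha=\{f\in X:\ J(\omega,\tilde\rho,f)=\infty\ \text{ for all }\tilde\rho\in\mathbb R\}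
\]
is a dense $G_\delta$ in $X$. Consequently, for $\alpha\in\mathcal L_F$ and $f\in\mathcal R_\alpha$:
\begin{enumerate}
\item for no $\tilde\rho$ is $(\omega,\tilde\rho+f)$ $C^1$ rotations reducible or $C^1$ linearizable;
\item for every $\rho_*\in\mathbb R$, whatever its arithmetic, there is $\tilde\rho$ with $\rho(\omega,\tilde\rho+f)=\rho_*$.
\end{enumerate}
Moreover $\{f\in\mathcal R_\alpha:\|f\|_{s,r}\le\varepsilon\}\ne\emptyset$ for all $s,r,\varepsilon>0$. Hence for $\alpha\in\mathcal L_F$ the property in the Question fails for \emph{every} $(\gamma,\tau,s,r)$ with $DC_\omega(\gamma,\tau)\neq\emptyset$ (and it is vacuous otherwise).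
\end{theorem}

The method is not tied to $d=2$. Let $X_d$ be the analogue of $X$ on $\mathbb T\times\mathbb T^d$, so that $X=X_2$.

\begin{theorem}\label{thm:d}
Let $d\ge2$. There is a residual set of rationally independent $\omega\in\mathbb R^d$ such that for a residual set of $f\in X_d$ (depending on $\omega$) and \emph{every} $\tilde\rho\in\mathbb R$ one has $J(\omega,\tilde\rho,f)=\infty$; in particular $(\omega,\tilde\rho+f)$ is not $C^1$ rotations reducible. For every $\rho_*\in\mathbb R$ some $\tilde\rho$ gives $\rho(\omega,\tilde\rho+f)=\rho_*$, and $\|f\|_{s,r}$ can be taken arbitrarily small.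
\end{theorem}

\subsection{The idea}

If $\alpha$ is replaced by a rational $p/q$, the base $\mathbb T^2$ is filled by a one-parameter family of closed orbits of period $q$. Over each of them the flow induces a circle map, with its own rotation number. The Diophantine condition concerns a single number, but over $p/q$ the rotation number is a \emph{function} of the closed orbit. If this function is not constant, it takes rational values. A circle diffeomorphism with rational rotation number either has a positive iterate equal to the identity or has (forward or backward) iterates with unbounded derivatives. If the first alternative is excluded, then $J=\infty$ at $p/q$.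

For each $N$, the inequality $\partial_\theta\Theta>N$ is observed at some finite time. By compactness it therefore persists, for all $|\tilde\rho|\le N$ at once, when $p/q$ is replaced by a sufficiently close $\alpha$ and $f$ is kept. The functions $f$ that are bad over a given $p/q$ in this way are dense, but they depend on $p/q$. Here Baire's theorem enters. If $\alpha$ is close enough to infinitely many rationals, then for every $N$ the set of $f$ with $J>N$ at $\alpha$ for all $|\tilde\rho|\le N$ is open and dense. Any $f$ in the intersection of these sets has $J=\infty$ at $\alpha$ for all $\tilde\rho$.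

The constant $\tilde\rho$ cannot be prescribed in this argument: given a target rotation number $\rho_*$, the $\tilde\rho$ that realizes it depends on $f$ and $\alpha$. This is why we make the flow bad for all $\tilde\rho$ at once.

Section~\ref{sec:J} contains the facts on $J$ and on the rotation number. Section~\ref{sec:example} works out an example by hand and extracts from it two properties to aim for over $p/q$. Section~\ref{sec:periodic} shows that both hold after arbitrarily small perturbations. Sections~\ref{sec:proof2}--\ref{sec:d} prove Theorems~\ref{thm:strong}, \ref{thm:answer} and~\ref{thm:d}. Sections~\ref{sec:J} and~\ref{sec:periodic} are written for general $d\ge2$; the first two theorems use only $d=2$.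

\section{Fiber derivatives and the rotation number}\label{sec:J}

\subsection{The space of perturbations}\label{sec:space}

Fix $d\ge2$. The space $X_d$ consists of the functions $f:\mathbb T\times\mathbb T^d\to\mathbb R$ that extend to entire functions on $\mathbb C^{1+d}$. Here $\|f\|_{n,n}$ is the supremum over $|\operatorname{Im}\theta|<n$, $|\operatorname{Im}\varphi_i|<n$. It is finite since the extension is periodic in the real directions. Locally uniform limits of entire functions are entire, so $X_d$ is a Fr\'echet space. We fix a compatible complete metric $\mathrm{dist}$. Shifting contours gives $|\hat f(k)|\le\|f\|_{n,n}e^{-2\pi n|k|_1}$ for all $n$ and $k\in\mathbb Z^{1+d}$, with $|k|_1=\sum_i|k_i|$. Since $|e^{2\pi i\langle k,z\rangle}|\le e^{2\pi m|k|_1}$ if all $|\operatorname{Im}z_i|<m$, the Fourier series of $f$ converges to $f$ in every norm $\|\cdot\|_{m,m}$ (take $n=m+1$). Hence real trigonometric polynomials are dense and $X_d$ is separable. Every $\|\cdot\|_{s,r}$ is bounded by some $\|\cdot\|_{n,n}$ and so is continuous on $X_d$. By Cauchy's estimates the inclusion $X_d\hookrightarrow C^1(\mathbb T\times\mathbb T^d)$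 is continuous.

\subsection{A criterion that survives limits}

The flow property and periodicity give
\begin{equation}\label{eq:cocycle}
\Theta(t+s;\theta,\varphi)=\Theta\bigl(s;\Theta(t;\theta,\varphi),\varphi+t\omega\bigr),\qquad \Theta(t;\theta+1,\varphi)=\Theta(t;\theta,\varphi)+1,
\end{equation}
and the variational equation gives
\begin{equation}\label{eq:derivative}
\partial_\theta\Theta(t;\theta,\varphi)=\exp\int_0^t\partial_\theta f\bigl(\Theta(s;\theta,\varphi),\varphi+s\omega\bigr)\,ds>0 .
\end{equation}

\begin{lemma}\label{lem:criterion}
If $(\omega,\tilde\rho+f)$ is $C^1$ rotations reducible or $C^1$ linearizable, then $J(\omega,\tilde\rho,f)<\infty$.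
\end{lemma}

\begin{proof}
Suppose the fibered conjugacy given by $h$ takes the flow to $(\omega,g(\varphi))$. Then, modulo $1$,
\[
h\bigl(\Theta(t;\theta,\varphi),\varphi+t\omega\bigr)=h(\theta,\varphi)+\int_0^tg(\varphi+s\omega)\,ds .
\]
The integral does not depend on $\theta$, so differentiation in $\theta$ gives $\partial_\theta\Theta\le\max\partial_\theta h/\min\partial_\theta h$. The minimum is positive, because $\partial_\theta h$ is continuous on a compact space and positive, every $h(\cdot,\varphi)$ being an orientation-preserving diffeomorphism.

Suppose a $C^1$ diffeomorphism $H$ conjugates the flow $\Phi^t$ to a translation flow. Translations have derivative the identity, so $D\Phi^t(z)=DH(\Phi^tz)^{-1}DH(z)$ is bounded uniformly in $t$ and $z$, and $\partial_\theta\Theta$ is one of its entries.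
\end{proof}

For $N\in\mathbb N$ let
\[
\mathcal O_N=\{(\omega,f)\in\mathbb R^d\times X_d:\ J(\omega,\tilde\rho,f)>N\ \text{ for all }\tilde\rho\in[-N,N]\}.
\]
Then $\mathcal O_{N'}\subset\mathcal O_N$ for $N'\ge N$, and $J(\omega,\cdot,f)\equiv\infty$ if and only if $(\omega,f)\in\mathcal O_N$ for all $N$.

\begin{lemma}\label{lem:open}
$\mathcal O_N$ is open in $\mathbb R^d\times X_d$.
\end{lemma}

\begin{proof}
For fixed $(t,\theta,\varphi)$ the number \eqref{eq:derivative} depends continuously on $(\omega,\tilde\rho,f)\in\mathbb R^d\times\mathbb R\times C^1(\mathbb T\times\mathbb T^d)$, by Gronwall's inequality. Let $(\omega_0,f_0)\in\mathcal O_N$. Each $\tilde\rho_0\in[-N,N]$ has a witness $(t,\theta,\varphi)$ with $\partial_\theta\Theta>N$, and the same witness works for all $(\omega,\tilde\rho,f)$ near $(\omega_0,\tilde\rho_0,f_0)$. Since $[-N,N]$ is compact, finitely many witnesses suffice, which gives a neighborhood of $(\omega_0,f_0)$ inside $\mathcal O_N$.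
\end{proof}

\subsection{The rotation number takes every value}

\begin{lemma}\label{lem:rotation}
Let $\omega\in\mathbb R^d$ be rationally independent and $f\in X_d$. Then $(\Theta(T;\theta,\varphi)-\theta)/T$ converges as $T\to\infty$, uniformly in $(\theta,\varphi)$, to a constant, which is $\rho(\omega,\tilde\rho+f)$. The function $\tilde\rho\mapsto\rho(\omega,\tilde\rho+f)$ is continuous and takes every real value.
\end{lemma}

\begin{proof}
For $T\ge0$ let $a_T(\varphi)$ and $b_T(\varphi)$ be the maximum and the minimum over $\theta$ of $\Theta(T;\theta,\varphi)-\theta$. They are continuous in $\varphi$. With $C=|\tilde\rho|+\|f\|_{C^0}$ the map $T\mapsto\Theta(T;\theta,\varphi)$ is $C$-Lipschitz, hence so are $a_T,b_T$ in $T$. The displacement $\delta(\theta)=\Theta(T;\theta,\varphi)-\theta$ is $1$-periodic, and for $\theta\le\theta'\le\theta+1$ monotonicity of $\Theta$ gives $\delta(\theta')-\delta(\theta)\ge-(\theta'-\theta)\ge-1$. Thus $a_T-1\le b_T\le a_T$. By \eqref{eq:cocycle},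
\begin{equation}\label{eq:sub}
b_T(\varphi)+b_S(\varphi+T\omega)\le b_{T+S}(\varphi)\le a_{T+S}(\varphi)\le a_T(\varphi)+a_S(\varphi+T\omega),
\end{equation}
and therefore $|a_{T+S}(\varphi)-a_T(\varphi)-a_S(\varphi+T\omega)|\le2$.

Choose $S_0>0$ with $S_0\langle k,\omega\rangle\notin\mathbb Z$ for all $k\in\mathbb Z^d\setminus\{0\}$. This is possible because $\langle k,\omega\rangle\ne0$, so that only countably many $S_0$ are excluded. Every multiple $S=nS_0$, $n\ge1$, has the same property, since $n\langle k,\omega\rangle=\langle nk,\omega\rangle$. By Weyl's theorem the averages of a continuous function along the translation $\varphi\mapsto\varphi+S\omega$ converge uniformly to its integral. Put $I_S=\int a_S\,d\varphi$. Cutting $[0,KS]$ into $K$ pieces of length $S$,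
\[
\Bigl|a_{KS}(\varphi)-\sum_{j=0}^{K-1}a_S(\varphi+jS\omega)\Bigr|\le2K .
\]
We divide by $KS$, let $K\to\infty$, and use the Lipschitz bound to pass from times $KS$ to all real times:
\[
\limsup_{T\to\infty}\ \sup_\varphi\Bigl|\frac{a_T(\varphi)}T-\frac{I_S}S\Bigr|\le\frac2S .
\]
Since $S=nS_0$ is arbitrarily large, $a_T/T$ is uniformly Cauchy and its limit is a constant. As $a_T-1\le b_T\le a_T$, the quotient $(\Theta(T;\theta,\varphi)-\theta)/T$ has the same limit, uniformly in $(\theta,\varphi)$.

Let $\rho$ be this limit, $M(T)=\max_\varphi a_T$ and $m(T)=\min_\varphi b_T$, so that $M(T)/T\to\rho$ and $m(T)/T\to\rho$. By \eqref{eq:sub}, $M$ is subadditive and $m$ is superadditive, so $m(n)/n\le\rho\le M(n)/n$ for each integer $n\ge1$. Hence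
\[
\rho=\inf_{n\ge1}\frac{M(n)}n=\sup_{n\ge1}\frac{m(n)}n .
\]
For fixed $n$ the numbers $M(n)$ and $m(n)$ are continuous in $\tilde\rho$. So $\rho$ is both upper and lower semicontinuous in $\tilde\rho$, that is, continuous. Finally $|\rho-\tilde\rho|\le\|f\|_{C^0}$, so $\rho$ takes every real value.
\end{proof}

\section{An example at frequency $(1,0)$}\label{sec:example}

The mechanism is visible for $d=2$ at the rational number $0$. Let $\varepsilon>0$ and
\[
\omega=(1,0),\qquad f(\theta,\varphi)=\varepsilon\bigl(\cos2\pi\theta+2\cos2\pi\varphi_2\bigr).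
\]
The closed base orbits are the circles $\varphi_2=x$. Over such a circle the flow is autonomous:
\[
\dot\theta=V(\theta)=v+\varepsilon\cos2\pi\theta,\qquad v=v(x)=\tilde\rho+2\varepsilon\cos2\pi x .
\]
As $x$ varies, $v(x)$ fills $[\tilde\rho-2\varepsilon,\tilde\rho+2\varepsilon]$. As long as $V\ne0$ along a solution,
\begin{equation}\label{eq:ratio}
\frac{d}{dt}\ln\partial_\theta\Theta=V'(\Theta)=\frac{d}{dt}\ln|V(\Theta)|,\qquad\text{so}\qquad \partial_\theta\Theta=\frac{V(\Theta)}{V(\theta)} .
\end{equation}

\emph{Locked fibers.} If $|v|<\varepsilon$, there is a zero $\theta_*$ of $V$ with $\sin2\pi\theta_*<0$. By \eqref{eq:derivative}, $\partial_\theta\Theta(t;\theta_*,(0,x))=e^{-2\pi\varepsilon t\sin2\pi\theta_*}\to\infty$ as $t\to\infty$. Such an $x$ exists exactly when $|\tilde\rho|<3\varepsilon$. So $J((1,0),\tilde\rho,f)=\infty$ for all these $\tilde\rho$. By the compactness argument of Lemma~\ref{lem:open}, for every $N$ there is $\eta>0$ such that $J((1,a),\tilde\rho,f)>N$ whenever $|a|<\eta$ and $|\tilde\rho|\le2\varepsilon$. For an irrational $\alpha$ with $|\alpha|<\eta$ the base orbit moves so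 slowly from circle to circle that the growth over a locked circle up to the level $N$ takes place before the drift is noticed.

In the boundary case $|\tilde\rho|=3\varepsilon$ some $x$ has $|v(x)|=\varepsilon$. Then $V$ has exactly one zero on the circle and does not change sign. A solution that starts close to this zero, on the side from which it moves away, reaches a point with $|V|=2\varepsilon$ in finite time, and \eqref{eq:ratio} again gives $J=\infty$.

\emph{Free fibers.} If $|\tilde\rho|>3\varepsilon$, then $|v(x)|\ge|\tilde\rho|-2\varepsilon>\varepsilon$ for all $x$, and $V$ has no zero. By \eqref{eq:ratio},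
\[
\partial_\theta\Theta=\frac{V(\Theta)}{V(\theta)}\le\frac{|v|+\varepsilon}{|v|-\varepsilon}\le\frac{|\tilde\rho|-\varepsilon}{|\tilde\rho|-3\varepsilon},
\]
hence $J<\infty$. This happens although rational rotation numbers occur: since $\int_0^1d\theta/|V(\theta)|=(v^2-\varepsilon^2)^{-1/2}$, the time-one map over $x$ has translation number $\pm\sqrt{v(x)^2-\varepsilon^2}$, a nonconstant continuous function of $x$. When it equals a rational $m/L$, however, all solutions advance by exactly $m$ in time $L$, and the $L$-th iterate of the time-one map is the identity plus $m$.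

\emph{No dependence on $x$.} If the term $2\cos2\pi\varphi_2$ is dropped, the translation number is the same for all $x$. For suitable $\tilde\rho$ it is irrational over every closed orbit.

This suggests aiming for two properties over a rational frequency:
\begin{itemize}
\item[(A)] for every $\tilde\rho$, the circle map over some closed orbit has rational translation number;
\item[(B)] no positive iterate of the circle map over any closed orbit, for any $\tilde\rho$, is an integer translation.
\end{itemize}
Together they imply $J=\infty$ for all $\tilde\rho$, by Lemma~\ref{lem:tr}(ii) below. The next section shows that both can be achieved by arbitrarily small perturbations of any given $f$.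

\section{Periodic base flows}\label{sec:periodic}

\subsection{Translation numbers and null sets}

Let $G:\mathbb R\to\mathbb R$ be a lift of an orientation-preserving circle homeomorphism, that is, an increasing homeomorphism with $G(\theta+1)=G(\theta)+1$. Its translation number is $\operatorname{tr}(G)=\lim_nG^n(0)/n$. It satisfies $|\operatorname{tr}(G)-G^n(0)/n|\le1/n$, so $\operatorname{tr}$ is a uniform limit of continuous functions of $G$ (in the $C^0$ topology) and is continuous. It is nondecreasing in $G$. If $\operatorname{tr}(G)=0$, then $G$ has a fixed point.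

\begin{lemma}\label{lem:tr}
\textup{(i)} Let $G_1<G_2$ pointwise be lifts of orientation-preserving circle homeomorphisms, with $\kappa=\operatorname{tr}(G_1)$ irrational. Then $\operatorname{tr}(G_2)>\kappa$.

\textup{(ii)} Let $G$ be a lift of a $C^1$ orientation-preserving circle diffeomorphism with $\operatorname{tr}(G)=m/L$, where $m\in\mathbb Z$, $L\ge1$, and suppose $G^L\ne\mathrm{id}+m$. Then $\sup_{k\in\mathbb Z}\max\,(G^{kL})'=\infty$.
\end{lemma}

\begin{proof}
(i) Let $\delta=\min(G_2-G_1)>0$. Since $\kappa$ is irrational, there are $n\ge1$ and $m\in\mathbb Z$ with $-\delta<n\kappa-m<0$. Some $\theta$ satisfies $G_1^n(\theta)-\theta\ge n\kappa$. Otherwise, by compactness, $G_1^n-\mathrm{id}\le n\kappa-\eta$ for some $\eta>0$, which gives $n\kappa=\operatorname{tr}(G_1^n)\le n\kappa-\eta$, a contradiction. For this $\theta$,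
\[
G_2^n(\theta)\ge G_1\bigl(G_2^{n-1}(\theta)\bigr)+\delta\ge G_1^n(\theta)+\delta\ge\theta+n\kappa+\delta>\theta+m .
\]
So the iterates of $\theta$ under $G_2^n-m$ increase, and $\operatorname{tr}(G_2)\ge m/n>\kappa$.

(ii) The map $g=G^L-m$ has translation number $0$, hence a fixed point, and $g\ne\mathrm{id}$. The set $\mathrm{Fix}(g)$ is nonempty and $1$-periodic, so its complement has a bounded component $(b_1,b_2)$. Replacing $g$ by $g^{-1}$ if necessary, we have $g>\mathrm{id}$ on $(b_1,b_2)$, so $g^k(z)\uparrow b_2$ for every $z\in(b_1,b_2)$. Since $g^k(b_1)=b_1$, the mean value theorem gives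
\[
\max\,(g^k)'\ \ge\ \frac{g^k(z)-b_1}{z-b_1}\ \longrightarrow\ \frac{b_2-b_1}{z-b_1}\qquad(k\to\infty).
\]
The right-hand side tends to infinity as $z\downarrow b_1$. The derivative of $g^k$ is that of $G^{kL}$, or of $G^{-kL}$ if $g$ was replaced by its inverse.
\end{proof}

In (i) irrationality is essential: the maps $\theta\mapsto\theta+\sigma+\frac1{4\pi}\sin2\pi\theta$ increase strictly with $\sigma$, yet all have a fixed point, hence translation number $0$, for $|\sigma|\le\frac1{4\pi}$.

The following elementary fact is used twice.

\begin{lemma}\label{lem:null}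
If $A\subset\mathbb R^k$, $k<n$, and $Q:A\to\mathbb R^n$ is locally Lipschitz, then $Q(A)$ has Lebesgue measure $0$ in $\mathbb R^n$.
\end{lemma}

\begin{proof}
Countably many pieces of $A$, each inside a unit cube and with $Q$ Lipschitz on it, cover $A$, so we may assume that $A$ is one such piece. Cutting the cube into $M^k$ cubes of side $1/M$ covers $Q(A)$ by $M^k$ cubes of side $O(1/M)$, of total volume $O(M^{k-n})$. Let $M\to\infty$.
\end{proof}

\subsection{Circle maps over closed orbits}

For the rest of this section fix
\[
\omega=(1,P/q),\qquad q\ge1,\quad P\in\mathbb Z^{d-1},\quad\gcd(q,P_1,\dots,P_{d-1})=1 .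
\]
For $d=2$ this is $(1,p/q)$ with $p/q$ reduced. For $x\in\mathbb T^{d-1}$ the base orbit of $(0,x)$ is $t\mapsto(t,x+tP/q)$. It is closed with minimal period $q$: if the points at times $t,t'$ agree, then $t-t'=n\in\mathbb Z$ and $q$ divides all $nP_i$, hence $q$ divides $n$. Every base orbit arises in this way. Put
\[
G^f_{\tilde\rho,x}(\theta)=\Theta(q;\theta,(0,x)),\qquad R^f(\tilde\rho,x)=\operatorname{tr}\bigl(G^f_{\tilde\rho,x}\bigr).
\]
By \eqref{eq:cocycle}, $(G^f_{\tilde\rho,x})^k=\Theta(kq;\cdot,(0,x))$ for $k\in\mathbb Z$. The map $G^f_{\tilde\rho,x}$ depends continuously on $(\tilde\rho,x,f)$ in $C^0$, so $R^f$ is continuous in $(\tilde\rho,x)$. The derivative $\partial_{\tilde\rho}\Theta$ vanishes at $t=0$ and solves $\dot y=\partial_\theta f\cdot y+1$, so it is positive at $t=q$. Hence $G^f_{\tilde\rho,x}$ is strictly increasing in $\tilde\rho$ and $R^f$ is nondecreasing in $\tilde\rho$. Integrating the vector field also gives $|R^f(\tilde\rho,x)-q\tilde\rho|\le q\|f\|_{C^0}$.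

\subsection{Property (A): some closed orbit has rational translation number}

If (A) fails for some $\tilde\rho$, then $R^f(\tilde\rho,\cdot)$ is continuous with irrational values on a connected space, hence constant. A constant function is easy to destroy by a perturbation that shifts the speeds over different closed orbits by different amounts. The difficulty is that $\tilde\rho$ ranges over a continuum: one perturbation has to work for all possible constants $\kappa$. We use a perturbation with two free parameters and show that the bad parameters lie on a set of Lipschitz dimension one.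

The function $q\varphi_2-P_1\varphi_1$ on $\mathbb T^d$ (mod $1$) is constant along base orbits, with value $qx_1$ on the orbit of $(0,x)$. For $c\in\mathbb R^2$ let
\[
V_c(y)=c_1\cos2\pi y+c_2\sin2\pi y,\qquad v_c(\theta,\varphi)=V_c(q\varphi_2-P_1\varphi_1).
\]
Adding $v_c$ to $f$ just shifts $\tilde\rho$ over each closed orbit:
\begin{equation}\label{eq:shift}
G^{f+v_c}_{\tilde\rho,x}=G^f_{\tilde\rho+V_c(qx_1),\,x}.
\end{equation}

\begin{lemma}\label{lem:A}
Let $f\in X_d$. For Lebesgue-almost every $c\in\mathbb R^2$ the following holds: for every $\tilde\rho\in\mathbb R$ there is $x\in\mathbb T^{d-1}$ with $R^{f+v_c}(\tilde\rho,x)\in\mathbb Q$.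
\end{lemma}

\begin{proof}
For irrational $\kappa$ and every $x$ there is exactly one number $\sigma_\kappa(x)$ with $R^f(\sigma_\kappa(x),x)=\kappa$. It exists by continuity, as $R^f\to\pm\infty$ for $\tilde\rho\to\pm\infty$, and it is unique by Lemma~\ref{lem:tr}(i), as $G^f_{\tilde\rho,x}$ is strictly increasing in $\tilde\rho$. For irrational $\kappa<\kappa'$, monotonicity of $R^f$ in $\tilde\rho$ gives $\sigma_\kappa(x)<\sigma_{\kappa'}(x)$.

Suppose the conclusion fails for $c$ and some $\tilde\rho$. Then $R^{f+v_c}(\tilde\rho,\cdot)$ is a constant irrational $\kappa$, and \eqref{eq:shift} gives $\tilde\rho+V_c(qx_1)=\sigma_\kappa(x)$ for all $x$. We evaluate at $x^{(j)}=(j/(4q),0,\dots,0)$, $j=0,1,2$, where $V_c(qx_1)$ equals $c_1$, $c_2$, $-c_1$, and take differences to remove $\tilde\rho$: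
\begin{equation}\label{eq:badc}
(c_2-c_1,\,-2c_1)=\bigl(\sigma_\kappa(x^{(1)})-\sigma_\kappa(x^{(0)}),\ \sigma_\kappa(x^{(2)})-\sigma_\kappa(x^{(0)})\bigr).
\end{equation}
Consider the set of points $\bigl(\sigma_\kappa(x^{(0)}),\sigma_\kappa(x^{(1)}),\sigma_\kappa(x^{(2)})\bigr)\in\mathbb R^3$, $\kappa\notin\mathbb Q$. All three coordinates increase strictly with $\kappa$, so the $\ell^1$-distance of two of these points is the difference of their coordinate sums. The set is therefore the image of a subset of $\mathbb R$ (the set of coordinate sums) under a Lipschitz map. Consequently the right-hand sides of \eqref{eq:badc} also form a Lipschitz image of a subset of $\mathbb R$, and this is a null set in $\mathbb R^2$ by Lemma~\ref{lem:null}. Since $(c_1,c_2)\mapsto(c_2-c_1,-2c_1)$ is a linear isomorphism, \eqref{eq:badc} holds for some $\kappa$ only for a null set of $c$. This null set does not depend on $\tilde\rho$.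
\end{proof}

\subsection{Property (B): no iterate is an integer translation}

Write $\xi=(\tilde\rho,x)\in\mathbb R\times\mathbb T^{d-1}$ and, for $L\in\mathbb N$,
\[
D_L(\xi,f)=\min_{m\in\mathbb Z}\bigl\|(G^f_\xi)^L-\mathrm{id}-m\bigr\|_{C^0}.
\]
This is continuous in $(\xi,f)$, and $D_L(\xi,f)=0$ means that $(G^f_\xi)^L$ is an integer translation. The parameter $\xi$ has $d$ components. If $(G^f_\xi)^L=\mathrm{id}+m$, then \emph{every} point $\theta$ satisfies the equation $(G^f_\xi)^L(\theta)=\theta+m$. We use $d+1$ of these equations: when they can be perturbed independently, $d$ parameters do not suffice to solve $d+1$ equations. For $d=2$ there are two parameters and three equations.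

\begin{lemma}\label{lem:local}
Let $L\in\mathbb N$, $f_0\in X_d$ and $\xi_0\in\mathbb R\times\mathbb T^{d-1}$. There are a compact neighborhood $B$ of $\xi_0$ and an open neighborhood $U$ of $f_0$ such that $\{f\in U:\ D_L(\xi,f)>0\ \text{ for all }\xi\in B\}$ is open and dense in $U$.
\end{lemma}

\begin{proof}
Openness holds for any compact $B$ and open $U$, because $D_L$ is continuous. If $D_L(\xi_0,f_0)>0$, then by continuity the set is all of $U$ for small $B$ and $U$. So let $\xi_0=(\tilde\rho_0,x_0)$ and $G^L=\mathrm{id}+m$, where $G=G^{f_0}_{\xi_0}$.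

\emph{Independent perturbations.} On $\mathbb T$ every $G$-orbit has at most $L$ points. So we can choose $\theta_1,\dots,\theta_{d+1}\in\mathbb R$ whose $G$-orbits in $\mathbb T$ are pairwise disjoint. Let $\gamma_i(t)$, $t\in[0,qL]$, be the trajectory in $\mathbb T\times\mathbb T^d$ of $(\theta_i,0,x_0)$ under the flow $(\omega,\tilde\rho_0+f_0)$. These compact curves are pairwise disjoint. Indeed, if $\gamma_i(t)=\gamma_j(t')$, then the base components give $t-t'\in q\mathbb Z$, and flowing back by time $t$ shows that $\theta_i$ is in the $G$-orbit of $\theta_j$, so $i=j$. By Tietze's theorem there are, for each $j$, continuous functions on $\mathbb T\times\mathbb T^d$ equal to $\delta_{ij}$ on $\gamma_i$ for all $i$. By the Stone--Weierstrass theorem there are real trigonometric polynomials $w_1,\dots,w_{d+1}$ with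
\[
|w_j-\delta_{ij}|<\frac1{2(d+1)}\quad\text{on }\gamma_i,\qquad 1\le i,j\le d+1 .
\]

\emph{The equations.} For $\xi=(\tilde\rho,x)$, $c\in\mathbb R^{d+1}$ and $f\in X_d$ let
\[
\Psi_i(\xi,c,f)=\Theta(qL;\theta_i,(0,x))-\theta_i-m,\qquad 1\le i\le d+1,
\]
where $\Theta$ belongs to the vector field $\tilde\rho+f+\sum_jc_jw_j$. This is $C^1$ in $(\xi,c)$, and $\Psi$ and $\partial_c\Psi$ are continuous in $(\xi,c,f)$. Moreover $\Psi(\xi_0,0,f_0)=0$. At $(\xi_0,0,f_0)$ the derivative $y=\partial_{c_j}\Theta$ along $\gamma_i$ solves $\dot y=\partial_\theta f_0(\gamma_i(t))\,y+w_j(\gamma_i(t))$, $y(0)=0$, so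
\[
\partial_{c_j}\Psi_i=\int_0^{qL}E_i(t)\,w_j(\gamma_i(t))\,dt,\qquad E_i(t)=\exp\int_t^{qL}\partial_\theta f_0(\gamma_i(s))\,ds>0 .
\]
With $A_i=\int_0^{qL}E_i>0$ this matrix has entries $A_i(\delta_{ij}+e_{ij})$, $|e_{ij}|<\frac1{2(d+1)}$. In row $i$, after division by $A_i$, the diagonal entry exceeds $1-\frac1{2(d+1)}$, and the other entries sum in modulus to less than $\frac d{2(d+1)}$, which is smaller. So the matrix is strictly diagonally dominant, hence invertible. By continuity there are an open set $B'\ni\xi_0$, a number $r_0>0$ and an open $U\ni f_0$ such that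
\begin{equation}\label{eq:nbhd}
|\Psi_i|<\tfrac12\ \ (1\le i\le d+1)\quad\text{and}\quad\det\partial_c\Psi\ne0\qquad\text{on }B'\times\{|c|<r_0\}\times U .
\end{equation}
Let $B\subset B'$ be a compact neighborhood of $\xi_0$.

\emph{Density.} Fix $f\in U$. By \eqref{eq:nbhd} and the implicit function theorem, every point of
\[
\mathcal M=\{(\xi,c):\ \xi\in B',\ |c|<r_0,\ \Psi(\xi,c,f)=0\}
\]
has a neighborhood in which $\mathcal M$ is the graph $c=\chi(\xi)$ of a $C^1$ map $\chi$ from an open set of the $d$-dimensional parameter space to $\mathbb R^{d+1}$. Countably many of these neighborhoods cover $\mathcal M$. By Lemma~\ref{lem:null} the projection $\mathcal S$ of $\mathcal M$ to the $c$-space $\mathbb R^{d+1}$ is a null set. Let $c\notin\mathcal S$, $|c|<r_0$, be so small that $f_c=f+\sum_jc_jw_j\in U$. If $\xi\in B$ and $(G^{f_c}_\xi)^L=\mathrm{id}+m'$ with $m'\in\mathbb Z$, then $\Psi_i(\xi,c,f)=m'-m$ for every $i$. This is an integer of modulus less than $\frac12$, so $\Psi(\xi,c,f)=0$ and $c\in\mathcal S$, a contradiction. So $D_L(\cdot,f_c)>0$ on $B$, and $f_c\to f$ in $X_d$ as $c\to0$ through the complement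 of $\mathcal S$.
\end{proof}

\begin{lemma}\label{lem:B}
For $L,N\in\mathbb N$ the set
\[
\mathcal N_{L,N}=\{f\in X_d:\ D_L(\xi,f)>0\ \text{ for all }\xi\in[-N,N]\times\mathbb T^{d-1}\}
\]
is open and dense in $X_d$.
\end{lemma}

\begin{proof}
Openness follows from the continuity of $D_L$ and the compactness of $[-N,N]\times\mathbb T^{d-1}$. For density let $f_0\in X_d$. Lemma~\ref{lem:local} attaches to each $\xi_0\in[-N,N]\times\mathbb T^{d-1}$ a pair $(B,U)$ with $f_0\in U$. Finitely many of these pairs, $(B_1,U_1),\dots,(B_K,U_K)$, are such that the interiors of the $B_k$ cover $[-N,N]\times\mathbb T^{d-1}$. On the open neighborhood $U_1\cap\dots\cap U_K$ of $f_0$ each condition ``$D_L(\cdot,f)>0$ on $B_k$'' defines an open dense subset, and so does the conjunction of these $K$ conditions. Hence $\mathcal N_{L,N}$ meets every neighborhood of $f_0$.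
\end{proof}

\subsection{Unbounded fiber derivatives at periodic frequencies}

\begin{proposition}\label{prop:periodic}
Let $\omega=(1,P/q)$ as above. Then $\mathcal D_\omega=\{f\in X_d:\ J(\omega,\tilde\rho,f)=\infty\ \text{ for all }\tilde\rho\in\mathbb R\}$ is dense in $X_d$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:B} and Baire's theorem $\bigcap_{L,N}\mathcal N_{L,N}$ is dense. Let $f$ belong to it; then no iterate $(G^f_{\tilde\rho,x})^L$, for any $\tilde\rho\in\mathbb R$, $x$ and $L\ge1$, is an integer translation. Let $c$ be small and such that the conclusion of Lemma~\ref{lem:A} holds. By \eqref{eq:shift} the circle maps of $f+v_c$ are among those of $f$, so again no positive iterate is an integer translation. (This is why (B) is required for all pairs $(\tilde\rho,x)$: adding $v_c$ to achieve (A) then does not destroy it.) Given $\tilde\rho$, Lemma~\ref{lem:A} provides $x$ such that $G=G^{f+v_c}_{\tilde\rho,x}$ has translation number $m/L$, and $G^L\ne\mathrm{id}+m$. Since $G^{kL}=\Theta(kqL;\cdot,(0,x))$, Lemma~\ref{lem:tr}(ii) gives $J(\omega,\tilde\rho,f+v_c)=\infty$. So $f+v_c\in\mathcal D_\omega$,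 and $v_c\to0$ in $X_d$ as $c\to0$.
\end{proof}

\section{From rational to irrational frequencies: proof of Theorem~\ref{thm:strong}}\label{sec:proof2}

In this section $d=2$ and $\omega=(1,\alpha)$.

\emph{Choice of $F$.} Let $\{f_j\}_{j\ge1}$ be dense in $X$. For each $q\ge1$, each $p$ coprime to $q$ with $|p|\le q^2$, and each $j\le q$, Proposition~\ref{prop:periodic} provides $f_{j,p/q}\in\mathcal D_{(1,p/q)}$ with $\mathrm{dist}(f_{j,p/q},f_j)<1/q$. Then $((1,p/q),f_{j,p/q})\in\mathcal O_q$, and this set is open by Lemma~\ref{lem:open}. So there is $\eta_{j,p,q}>0$ with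
\[
\bigl((1,a),f_{j,p/q}\bigr)\in\mathcal O_q\qquad\text{whenever }|a-p/q|<\eta_{j,p,q}.
\]
Because of the bounds $|p|\le q^2$ and $j\le q$ there are only finitely many such triples for each $q$. Hence there is a nondecreasing $F:\mathbb N\to[1,\infty)$ with $1/F(q)\le\eta_{j,p,q}$ for all of them.

\emph{The set $\mathcal L_F$.} For given $\alpha$ and $q$ only finitely many $p$ satisfy $|\alpha-p/q|<1/F(q)$, so infinitely many approximating fractions means infinitely many denominators. Therefore
\[
\mathcal L_F=\Biggl(\ \bigcap_{n\ge1}\ \bigcup_{q\ge n}\ \bigcup_{p:\,\gcd(p,q)=1}\Bigl(\frac pq-\frac1{F(q)},\,\frac pq+\frac1{F(q)}\Bigr)\Biggr)\setminus\mathbb Q .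
\]
The reduced fractions with denominator at least $n$ are dense in $\mathbb R$, so for each $n$ the union is open and dense, and $\mathcal L_F$ is a dense $G_\delta$. If $q_{n+1}\ge F(q_n)$, then $|\alpha-p_n/q_n|<1/(q_nq_{n+1})\le1/F(q_n)$. So $\alpha\in\mathcal L_F$ if this happens for infinitely many $n$.

\emph{The set $\mathcal R_\alpha$.} Let $\alpha\in\mathcal L_F$ and fix $N$ and $j$. There are reduced $p/q$ with $q$ arbitrarily large and $|\alpha-p/q|<1/F(q)\le1$. For $q$ large, $|p|\le q(|\alpha|+1)\le q^2$. If also $q\ge\max(N,j)$, then
\[
\bigl((1,\alpha),f_{j,p/q}\bigr)\in\mathcal O_q\subset\mathcal O_N,\qquad \mathrm{dist}(f_{j,p/q},f_j)<\frac1q .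
\]
So the set $\{f\in X:((1,\alpha),f)\in\mathcal O_N\}$, which is open, has every $f_j$ in its closure and is dense. By Baire's theorem the intersection of these sets over $N$ is a dense $G_\delta$, and it equals $\mathcal R_\alpha$.

\emph{Consequences.} Item~1 is Lemma~\ref{lem:criterion} and item~2 is Lemma~\ref{lem:rotation}. The set $\{f\in X:\|f\|_{s,r}<\varepsilon\}$ is open and nonempty, so it meets $\mathcal R_\alpha$. Finally, let $\rho_*\in DC_\omega(\gamma,\tau)$ and $s,r,\varepsilon>0$. Take $f\in\mathcal R_\alpha$ with $\|f\|_{s,r}\le\varepsilon$ and then $\tilde\rho$ with $\rho(\omega,\tilde\rho+f)=\rho_*$. The hypotheses in the Question hold but (a) fails. Since $\varepsilon>0$ was arbitrary, no $\varepsilon$ works. \qed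

\section{Diophantine rotation numbers: proof of Theorem~\ref{thm:answer}}\label{sec:proof1}

By Theorem~\ref{thm:strong} it suffices to show that $DC_\omega(\gamma,\tau)\neq\emptyset$ for every irrational $\alpha$ if $\tau>2$ and $0<\gamma<1/(16\,\zeta(\tau-1))$; the residual set of Theorem~\ref{thm:answer} is then $\mathcal L_F$. Note that $\gamma<1$. We estimate the measure of the set of $\rho\in[0,1]$ that violate the condition.

By the symmetry $(k,l)\mapsto(-k,-l)$ we may take $l\ge1$. For given $(k,l)$ the violating set in $[0,1]$ has length at most
\[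
\frac{2\gamma}{l(|k|+l)^\tau}\le\frac{2\gamma}{l(|k_2|+l)^\tau}.
\]
It is empty unless $k_1+k_2\alpha\in(-l-\gamma,\gamma)$, because $l\rho\in[0,l]$ and the right-hand side of the condition is at most $\gamma$. For given $k_2$ and $l$ this allows at most $l+3\le4l$ values of $k_1$. For given $n\ge1$ at most $2n$ pairs $(l,k_2)$ with $l\ge1$ satisfy $|k_2|+l=n$. The total measure removed is thus at most
\[
\sum_{l\ge1}\sum_{k_2\in\mathbb Z}4l\cdot\frac{2\gamma}{l(|k_2|+l)^\tau}\le8\gamma\sum_{n\ge1}\frac{2n}{n^\tau}=16\gamma\,\zeta(\tau-1)<1 ,
\]
where $\tau>2$ makes the series converge. So $DC_\omega(\gamma,\tau)\cap[0,1]$ has positive measure. \qed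

\begin{remark}
Since $DC_\omega(\gamma,\tau)\neq\emptyset$ for every irrational $\alpha$ and small $\gamma$, the theorem of \cite{KWYZ} and Theorem~\ref{thm:strong} together force $\widetilde U(\alpha)=\infty$ for every $\alpha\in\mathcal L_F$: all our frequencies are super-Liouvillean.
\end{remark}

\section{Several frequencies: proof of Theorem~\ref{thm:d}}\label{sec:d}

In higher dimension we do not describe the frequencies explicitly and use instead the Kuratowski--Ulam theorem: if $Y,Z$ are Polish spaces (separable and completely metrizable) and $E\subset Y\times Z$ is residual, then $\{z:(y,z)\in E\}$ is residual in $Z$ for a residual set of $y\in Y$.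

Let $\omega=(1,P/q)$ be as in Section~\ref{sec:periodic} and $\lambda\ne0$. The flow of $(\lambda\omega,\tilde\rho+f)$ at time $t$ is the flow of $(\omega,(\tilde\rho+f)/\lambda)$ at time $\lambda t$, so $J(\lambda\omega,\tilde\rho,f)=J(\omega,\tilde\rho/\lambda,f/\lambda)$. Therefore the set of $f$ with $J(\lambda\omega,\tilde\rho,f)=\infty$ for all $\tilde\rho$ is $\lambda\mathcal D_\omega$. It is dense in $X_d$ by Proposition~\ref{prop:periodic}. The vectors $\lambda(1,P/q)$ are dense in $\mathbb R^d$: for a vector with nonzero first coordinate $\lambda$, approximate the other coordinates divided by $\lambda$ by rationals with a common denominator and cancel common factors. Hence each $\mathcal O_N\subset\mathbb R^d\times X_d$ is dense, and it is open by Lemma~\ref{lem:open}.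

So $\bigcap_N\mathcal O_N$ is residual in the product of the Polish spaces $\mathbb R^d$ and $X_d$. By Kuratowski--Ulam, for residually many $\omega$ the set of $f$ with $J(\omega,\tilde\rho,f)=\infty$ for all $\tilde\rho$ is residual. The rationally independent $\omega$ form the complement of countably many hyperplanes, which is residual, so we may restrict to them. Lemma~\ref{lem:criterion} excludes $C^1$ rotations reducibility, Lemma~\ref{lem:rotation} gives every rotation number $\rho_*$, and the nonempty open set $\{f\in X_d:\|f\|_{s,r}<\varepsilon\}$ meets every residual set. \qed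

\section{What remains undecided}

The failure proved here is that of conclusion (a), in every regularity from $C^1$ up, and hence of the conjunction of (a) and (b). Whether (b) alone can fail is not decided. The function $F$ is not explicit, since it comes from the openness of $\mathcal O_q$ at perturbations obtained by category arguments. Super-Liouvillean $\alpha$ outside $\mathcal L_F$ are not covered.

\begin{thebibliography}{1}
\bibitem{KWYZ}
Raphael Krikorian, Jing Wang, Jiangong You, Qi Zhou,
\emph{Linearization of quasiperiodically forced circle flow beyond Brjuno condition},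
arXiv:1609.07284 (2016).
\end{thebibliography}

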